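\title{Jamison sequences and small subgroups of Banach--Lie groups}

\begin{abstract}
A sequence of integers $1=n_0<n_1<\cdots$ is NSS for a topological group $G$ if some neighborhood of the identity contains all the powers $g^{n_k}$ only when $g$ is the identity. For finite-dimensional Lie groups and for linear Banach--Lie groups, the sequences with this property are known to be the Jamison sequences. We show that this equivalence fails for Banach--Lie groups: there is a Jamison sequence, with the largest possible separation constant $\frac13$, that is not NSS for a quotient of a separable Banach space by a discrete subgroup. The construction uses return times to small balls in tori whose lattice and dual lattice both have no short vectors. We also show that bounded ratios $n_{k+1}/n_k$ imply NSS for all Banach--Lie groups, that the ratios in the counterexample can be kept below any function tending to infinity, and we characterize the sequences that are NSS for all Banach--Lie groups.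
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(n_k)_{k\ge0}$ is a strictly increasing sequence of positive integers. Let $G$ be a topological group with identity $e$. The pair $(G,(n_k))$ is \emph{NSS} (No Small Subgroups) if there is a neighborhood $U$ of $e$ such that the only $g\in G$ with $g^{n_k}\in U$ for all $k\ge0$ is $g=e$. The sequence is \emph{NSS for a class} of topological groups if $(G,(n_k))$ is NSS for every $G$ in the class. For $n_k=k+1$ one asks that every $g\ne e$ have some power outside $U$. For a sparser sequence only the powers $g^{n_k}$ are observed, and $g$ may leave $U$ and come back unseen between two observations. We always assume $n_0=1$, so that $g$ itself is observed. Some assumption of this kind is needed: if all $n_k$ are even, an element of order two has $g^{n_k}=e$ for every $k$.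

The basic test case is the circle $\mathbb T=\mathbb R/\mathbb Z$, written additively. Let $\|\theta\|_{\mathbb T}$ be the distance from $\theta$ to $0$ in $\mathbb T$, and define the \emph{separation constant} of a nonempty set $S$ of positive integers by
\[
\varepsilon(S)=\inf_{\theta\in\mathbb T\setminus\{0\}}\ \sup_{n\in S}\|n\theta\|_{\mathbb T}.
\]
The pair $(\mathbb T,(n_k))$ is NSS if and only if $\varepsilon(\{n_k\})>0$: for a neighborhood $U$ as in the definition, any $r$ with $\{\|t\|_{\mathbb T}<r\}\subset U$ is a lower bound for $\varepsilon$, and conversely $U=\{\|t\|_{\mathbb T}<\varepsilon/2\}$ works. The choice $\theta=\frac13$ shows that $\varepsilon(S)\le\frac13$ for every $S$. The powers of $2$ attain this bound: doubling $t$ doubles $\|t\|_{\mathbb T}$ as long as $\|t\|_{\mathbb T}<\frac14$, and if $\frac14\le\|t\|_{\mathbb T}<\frac13$ then $\|2t\|_{\mathbb T}=1-2\|t\|_{\mathbb T}>\frac13$. At the other extreme, the factorials have $\varepsilon=0$, because $\theta=1/m!$ satisfies $\|k!\,\theta\|_{\mathbb T}\le1/m$ for all $k$.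

The same sequences arise in operator theory. A sequence with $n_0=1$ is a \emph{Jamison sequence} if, for every bounded linear operator $T$ on a complex separable Banach space with $\sup_k\|T^{n_k}\|<\infty$, the set of eigenvalues of $T$ of modulus $1$ is countable. The sequences $n_k=k+1$ (Jamison's theorem) and $n_k=2^k$ are Jamison, and so is every sequence with $n_0=1$ and $\sup_kn_{k+1}/n_k<\infty$; the factorials, and the sequence $n_0=1$, $n_k=2^{2^k}$ for $k\ge1$, are not. The following two facts are known for a sequence with $n_0=1$.
\begin{itemize}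
\item[(K1)] The sequence is NSS for the class of all finite-dimensional Lie groups if and only if $(\mathbb T,(n_k))$ is NSS, if and only if it is a Jamison sequence.
\item[(K2)] The sequence is NSS for the class of linear Banach--Lie groups if and only if it is a Jamison sequence. Here a \emph{linear Banach--Lie group} is a topological group that admits an injective continuous homomorphism into the group of invertible elements of a real or complex Banach algebra.
\end{itemize}
By (K1), a sequence with $n_0=1$ is Jamison if and only if $\varepsilon(\{n_k\})>0$. This is the only property of Jamison sequences that the proofs below use.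

A \emph{Banach--Lie group} is a group with the structure of a smooth manifold modeled on a Banach space, such that multiplication and inversion are smooth. We answer the following question of Badea, Devinck and Grivaux~\cite{BDG}: \emph{is every Jamison sequence with $n_0=1$ NSS for the class of Banach--Lie groups?} One would guess yes: the circle decides the matter in finite dimension and for linear groups of any dimension, and a general Banach--Lie group still has an exponential map that is a local diffeomorphism at $0$. The answer is no.

\begin{theorem}\label{thm:main}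
There are a sequence $(n_k)$ with $n_0=1$ and a separable abelian Banach--Lie group $G=E/\Gamma$, with $E$ a separable Banach space and $\Gamma$ a discrete subgroup, such that
\begin{itemize}
\item[(a)] $\sup_k\|n_k\theta\|_{\mathbb T}\ge\frac13$ for every $\theta\in\mathbb T\setminus\{0\}$; in particular $(n_k)$ is a Jamison sequence;
\item[(b)] for every neighborhood $U$ of $e$ in $G$ there is $g\ne e$ with $g^{n_k}\in U$ for all $k\ge0$.
\end{itemize}
\end{theorem}

Since $\frac13$ is the largest possible separation constant, no lower bound on the separation constant forces a sequence to be NSS for Banach--Lie groups. A growth condition does, and it is sharp.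

\begin{theorem}\label{thm:growth}
\begin{itemize}
\item[(a)] If $n_0=1$ and $\sup_kn_{k+1}/n_k<\infty$, then $(n_k)$ is NSS for the class of all Banach--Lie groups.
\item[(b)] For every $\varphi:\{0,1,2,\dots\}\to[2,\infty)$ with $\varphi(k)\to\infty$, the sequence in Theorem~\ref{thm:main} can be chosen with $n_{k+1}/n_k\le\varphi(k)$ for all $k$.
\end{itemize}
\end{theorem}

The third result characterizes the sequences that are NSS for all Banach--Lie groups. Let $n_0=1$. In the real space $F=\ell^1(\{0,1,2,\dots\})$ with unit vectors $e_k$, put $\gamma_k=n_ke_0-e_k$ and let $\Gamma_0$ be the additive group generated by the $\gamma_k$. For $\delta>0$, a closed subspace $W$ of $F$ has property $(P_\delta)$ if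
\[
\gamma\in\Gamma_0\ \text{ and }\ \delta\cdot\operatorname{dist}_{\ell^1}(\gamma,W)<1\quad\text{imply}\quad\gamma\in W.
\]
The space $F$ has $(P_\delta)$. If closed subspaces $W_i$ have $(P_\delta)$, so does $W=\bigcap_iW_i$, since $\operatorname{dist}(\gamma,W_i)\le\operatorname{dist}(\gamma,W)$ for each $i$. Hence there is a smallest closed subspace with $(P_\delta)$, which we call $W_\delta$.

\begin{theorem}\label{thm:char}
Let $n_0=1$. The following are equivalent:
\begin{itemize}
\item[(i)] $(n_k)$ is NSS for all Banach--Lie groups;
\item[(ii)] $(n_k)$ is NSS for all groups $E/\Gamma$ with $E$ a separable real Banach space and $\Gamma$ a discrete subgroup;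
\item[(iii)] there is $\delta>0$ such that, for every real Banach space $E$, every subgroup $\Gamma$ with $\|\gamma\|\ge1$ for all $\gamma\in\Gamma\setminus\{0\}$, and every $x\in E$: if $\operatorname{dist}(n_kx,\Gamma)<\delta$ for all $k$, then $x\in\Gamma$;
\item[(iv)] $e_0\in W_\delta$ for some $\delta>0$.
\end{itemize}
\end{theorem}

Section~\ref{sec:prelim} collects the facts on quotients and tori that we need. Sections~\ref{sec:return}--\ref{sec:construction} prove Theorem~\ref{thm:main}; the idea is explained at the start of Section~\ref{sec:return}. Section~\ref{sec:char} proves Theorem~\ref{thm:char}, and Section~\ref{sec:growth} proves Theorem~\ref{thm:growth}.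

\section{Quotients of Banach spaces, and tori}\label{sec:prelim}

\subsection{The groups $E/\Gamma$}

Call a subgroup $\Gamma$ of a normed space \emph{$1$-separated} if $\|\gamma\|\ge1$ for all $\gamma\in\Gamma\setminus\{0\}$. A $1$-separated subgroup is discrete, and a discrete subgroup becomes $1$-separated once the norm is multiplied by a large constant. We write $B(x,r)$ for open balls.

\begin{lemma}\label{lem:quotient}
Let $\Gamma$ be a discrete subgroup of a real Banach space $E$ and let $q:E\to E/\Gamma$ be the quotient map. Then $E/\Gamma$ is an abelian Banach--Lie group, separable if $E$ is. The pair $(E/\Gamma,(n_k))$ is NSS if and only if there is $r>0$ such that every $x\in E$ with $\operatorname{dist}(n_kx,\Gamma)<r$ for all $k$ lies in $\Gamma$.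
\end{lemma}

\begin{proof}
Rescale the norm so that $\Gamma$ is $1$-separated. A convergent sequence in $\Gamma$ is eventually constant, so $\Gamma$ is closed and $E/\Gamma$ is a Hausdorff topological group. The map $q$ is continuous, and it is open because $q^{-1}(q(O))=O+\Gamma$. Two points of a ball of radius $\frac14$ differ by a vector of norm less than $1$, so $q$ maps each such ball homeomorphically onto an open set. Take the inverses of these restrictions as charts. A transition map $y\mapsto y'$ is continuous and satisfies $y'-y\in\Gamma$, so it is locally a translation. In the charts centered at $a$, $b$ and $a+b$, addition is $(y,z)\mapsto y+z$ near $(a,b)$; in the charts centered at $a$ and $-a$, inversion is $y\mapsto-y$. Both are smooth. A continuous image of a separable space is separable. Finally, the sets $q(B(0,r))$ form a neighborhood base at the identity, and $q(nx)\in q(B(0,r))$ means $\operatorname{dist}(nx,\Gamma)<r$.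
\end{proof}

The radius $r$ in Lemma~\ref{lem:quotient} may depend on the group. The next lemma is the one place where infinite dimension enters the counterexample: groups with admissible radii tending to $0$ can be assembled into one Banach--Lie group for which no radius works.

\begin{lemma}\label{lem:glue}
For $m\ge1$ let $E_m$ be a separable real Banach space, $\Gamma_m\subset E_m$ a $1$-separated subgroup and $x_m\in E_m\setminus\Gamma_m$. Suppose $\sup_k\operatorname{dist}(n_kx_m,\Gamma_m)\to0$ as $m\to\infty$. Let $E$ be the space of sequences $z=(z_m)$ with $z_m\in E_m$ and $\|z_m\|\to0$, with the supremum norm, and let $\Gamma=\{z\in E:z_m\in\Gamma_m\text{ for all }m\}$. Then $E$ is a separable Banach space, $\Gamma$ is $1$-separated, and $(E/\Gamma,(n_k))$ is not NSS.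
\end{lemma}

\begin{proof}
The space $E$ is the $c_0$-sum of the $E_m$; it is complete, and finitely supported sequences with entries in countable dense subsets of the $E_m$ are dense. A nonzero element of $\Gamma$ has a coordinate of norm at least $1$. Let $\iota_m:E_m\to E$ be the isometric inclusion of the $m$-th coordinate. Then $\iota_m(x_m)\notin\Gamma$, and $\operatorname{dist}(n_k\iota_m(x_m),\Gamma)\le\operatorname{dist}(n_kx_m,\Gamma_m)$ because $\iota_m(\Gamma_m)\subset\Gamma$. Given $r>0$, the right side is less than $r$ for all $k$ when $m$ is large. Lemma~\ref{lem:quotient} concludes.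
\end{proof}

The uniform separation of the $\Gamma_m$ is what makes $\Gamma$ discrete. Without it the hypothesis on the $x_m$ could be met by shrinking the norms.

\subsection{Tori and their characters}

Let $|\cdot|$ be the Euclidean norm on $\mathbb R^d$. A \emph{lattice} $\Lambda\subset\mathbb R^d$ is a discrete subgroup that spans $\mathbb R^d$; it is the set of integer combinations of some basis of $\mathbb R^d$. Its \emph{dual} $\Lambda^*=\{\xi\in\mathbb R^d:\langle\xi,\gamma\rangle\in\mathbb Z\text{ for all }\gamma\in\Lambda\}$ is the lattice generated by the dual basis, so $\Lambda^{**}=\Lambda$. We write $\lambda(\Lambda)$ for the length of a shortest nonzero vector of $\Lambda$. The quotient $\mathbb R^d/\Lambda$ is a compact group, called a torus, and a finite product of tori is a torus. A \emph{character} of a torus is a continuous homomorphism to $\mathbb T$. We use three textbook facts.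
\begin{itemize}
\item[(T1)] The characters of $\mathbb R^d/\Lambda$ are the maps $v+\Lambda\mapsto\langle\xi,v\rangle\bmod1$ with $\xi\in\Lambda^*$. A character of a product $\prod_{j\le J}\mathbb R^{d_j}/\Lambda_j$ is the sum of its restrictions to the factors, so it is given by a tuple $(\xi_1,\dots,\xi_J)$ with $\xi_j\in\Lambda_j^*$. There are countably many characters.
\item[(T2)] A subgroup of a torus is dense if and only if no nontrivial character vanishes on it.
\item[(T3)] A closed subgroup of $\mathbb T$ is either $\mathbb T$ or the cyclic group generated by $1/q$ for some integer $q\ge1$.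
\end{itemize}
Our sequences consist of positive integers, so we need density and recurrence in positive time.

\begin{lemma}\label{lem:recurrence}
Let $A$ be a compact metrizable abelian group and let $a:\mathbb Z\to A$, respectively $a:\mathbb R\to A$, be a homomorphism with dense image. Put $P=\{1,2,\dots\}$, respectively $P=[0,\infty)$. Then $a(P)$ is dense in $A$. Moreover, for every nonempty open set $O\subset A$ there is $L\in P$ such that for every $u\in A$ some $s\in P$ with $s\le L$ satisfies $u+a(s)\in O$.
\end{lemma}

\begin{proof}
The closure $\Sigma$ of $a(P)$ is closed under addition. Let $b\in\Sigma$. By compactness there are integers $1\le p_1<p_2<\cdots$ with $p_{i+1}-p_i\ge2$ such that $p_ib$ converges. Then $(p_{i+1}-p_i-1)b\in\Sigma$ tends to $-b$, so $-b\in\Sigma$. Thus $\Sigma$ is a closed subgroup. It contains $a(s)$ and $a(-s)$ for $s\in P$, hence the whole image of $a$, and $\Sigma=A$. For $u\in A$ the nonempty open set $O-u$ contains some $a(s)$ with $s\in P$, so the open sets $O-a(s)$, $s\in P$, cover $A$. Let $L$ be the largest $s$ in a finite subcover.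
\end{proof}

\section{Return times to a ball in a torus}\label{sec:return}

Let us see why a set $S$ with $\varepsilon(S)>0$ is NSS for a torus $\mathbb R^d/\Lambda$, and with which radius. Let $\xi_1,\dots,\xi_d$ be a basis of $\Lambda^*$ and $c=\max_i|\xi_i|$. Suppose $\operatorname{dist}(nv,\Lambda)<r$ for all $n\in S$. Writing $nv=\gamma+w$ with $\gamma\in\Lambda$ and $|w|<r$, we get $\|n\langle\xi_i,v\rangle\|_{\mathbb T}\le|\langle\xi_i,w\rangle|\le cr$. If $cr<\varepsilon(S)$, then every $\langle\xi_i,v\rangle$ is an integer, and $v\in\Lambda^{**}=\Lambda$. So characters transfer the NSS property from the circle to the torus, at the price of the factor $c\ge\lambda(\Lambda^*)$. For one torus this factor is harmless. If there are $1$-separated lattices with $\lambda(\Lambda^*)$ as large as we like, the radii given by this argument tend to $0$, and Lemma~\ref{lem:glue} suggests a counterexample. We must show that the loss is real and not a defect of the argument. For this we take the largest set $S$ along which a given element $g$ stays $\delta$-close to $0$, namely the set of return times of $ng$ to the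 ball of radius $\delta$, and compute its separation constant.

\begin{example}\label{ex:circle}
Let $\alpha\in\mathbb R$ be irrational, $0<\delta<\frac14$ and $S=\{n\ge1:\|n\alpha\|_{\mathbb T}<\delta\}$. We use that the positive multiples of an irrational number are dense in $\mathbb T$, and compute $\sup_{n\in S}\|n\theta\|_{\mathbb T}$ for four values of $\theta$.

For $\theta=\alpha$ the supremum is $\delta$, and for $\theta=2\alpha$ it is $2\delta$, since the points $n\alpha$, $n\in S$, are dense in the arc $(-\delta,\delta)$. In these cases $n\theta$ is a function of $n\alpha$, the value of a character $u\mapsto\xi u$, and the supremum is the size of that character on the arc.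

For $\theta=\frac13$ the supremum is $\frac13$: the points $(3m+1)\alpha$ are dense because $3\alpha$ is irrational, so $S$ contains integers congruent to $1$ modulo $3$. For $\theta=\alpha/2$ the supremum is $\frac12$: choose $n$ with $n\alpha/2$ close to $\frac12$ in $\mathbb T$; then $n\alpha$ is close to $0$ and $n\in S$. In these cases $n\theta$ is not determined by $n\alpha$. As $n\alpha$ approaches $0$, the point $n\theta$ can approach any point of a nontrivial subgroup of $\mathbb T$, and it cannot stay small.
\end{example}

The two behaviors in Example~\ref{ex:circle} are the only ones, in any torus. We state this for a product of tori with a separate radius in each factor, which is the form needed later. For a torus $T_j=\mathbb R^{d_j}/\Lambda_j$ we write $|v+\Lambda_j|_j=\operatorname{dist}(v,\Lambda_j)$.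

\begin{proposition}\label{prop:return}
Let $T=T_1\times\dots\times T_J$ with $T_j=\mathbb R^{d_j}/\Lambda_j$, let $\delta_1,\dots,\delta_J>0$, and let $B=\{u\in T:|u_j|_j<\delta_j\text{ for all }j\}$. Let $g\in T$ generate a dense subgroup and $S=\{n\ge1:ng\in B\}$. Then
\[
\varepsilon(S)=\min\Bigl(\tfrac13,\ \min_{j\le J}\delta_j\lambda(\Lambda_j^*)\Bigr).
\]
\end{proposition}

\begin{proof}
\emph{Lower bound.} Fix $\theta\in\mathbb T\setminus\{0\}$. To follow $ng$ and $n\theta$ together, let $H$ be the closure of $\{n(g,\theta):n\in\mathbb Z\}$ in $T\times\mathbb T$, a compact group. By Lemma~\ref{lem:recurrence}, the points $n(g,\theta)$ with $n\ge1$ are dense in $H$. Since $B$ is open, for $(u,t)\in H$ with $u\in B$ there are $n\ge1$ with $ng\in B$ and $n\theta$ arbitrarily close to $t$. Hence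
\begin{equation}\label{eq:H}
\sup_{n\in S}\|n\theta\|_{\mathbb T}\ge\|t\|_{\mathbb T}\qquad\text{whenever }(u,t)\in H\text{ and }u\in B.
\end{equation}
Let $K=\{t\in\mathbb T:(0,t)\in H\}$, a closed subgroup of $\mathbb T$.

Suppose $K\ne\{0\}$. By (T3), either $K=\mathbb T$, or $K$ is cyclic of order $q\ge2$ and contains $t=\lfloor q/2\rfloor/q$. For even $q$ this is $\frac12$, and for $q=2l+1$ with $l\ge1$ it is $l/(2l+1)\in[\frac13,\frac12)$. In all cases $K$ contains $t$ with $\|t\|_{\mathbb T}\ge\frac13$, and \eqref{eq:H} applied to $(0,t)$ gives a supremum at least $\frac13$.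

Suppose $K=\{0\}$. The projection $H\to T$ has kernel $\{0\}\times K$, so it is injective. Its image is compact and contains the multiples of $g$, so it is all of $T$; here the density hypothesis is used. A continuous bijection between compact Hausdorff spaces is a homeomorphism, so $H$ is the graph of a character $\chi$ of $T$, and $\chi(g)=\theta\ne0$. By (T1), $\chi$ is given by a tuple $(\xi_1,\dots,\xi_J)$ with $\xi_j\ne0$ for some $j$. For $0<s<\delta_j$ let $u\in T$ have $j$-th coordinate $s\xi_j/|\xi_j|+\Lambda_j$ and all other coordinates $0$. Then $u\in B$ and $\chi(u)=s|\xi_j|\bmod1$. As $s$ runs through $(0,\delta_j)$, the supremum of $\|\chi(u)\|_{\mathbb T}$ is $\min(\frac12,\delta_j|\xi_j|)$. By \eqref{eq:H}, $\sup_{n\in S}\|n\theta\|_{\mathbb T}\ge\min(\frac12,\delta_j\lambda(\Lambda_j^*))$.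

\emph{Upper bound.} We know $\varepsilon(S)\le\frac13$. Fix $j$, let $\xi$ be a shortest nonzero vector of $\Lambda_j^*$ and let $\chi$ be the character of $T$ with $j$-th component $\xi$ and other components $0$. By (T2), $\theta=\chi(g)\ne0$. For $n\in S$, the coordinate $ng_j$ has a representative $w$ with $|w|<\delta_j$, so $\|n\theta\|_{\mathbb T}\le|\langle\xi,w\rangle|\le\delta_j\lambda(\Lambda_j^*)$.
\end{proof}

For the circle $\lambda(\mathbb Z^*)=1$, so $\varepsilon(S)=\min(\frac13,\delta)$ and nothing is gained: the element $\alpha$ that stays small is itself a point of $\mathbb T$. A gain appears in dimension two.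

\begin{example}\label{ex:hex}
Let $\Lambda\subset\mathbb R^2$ be the hexagonal lattice with basis $b_1=(1,0)$, $b_2=(\frac12,\frac{\sqrt3}2)$. The dual basis is $\xi_1=(1,-\frac1{\sqrt3})$, $\xi_2=(0,\frac2{\sqrt3})$, and for integers $a,b$
\[
|ab_1+bb_2|^2=a^2+ab+b^2,\qquad|a\xi_1+b\xi_2|^2=\tfrac43(a^2-ab+b^2).
\]
The forms $a^2\pm ab+b^2$ take positive integer values at $(a,b)\ne(0,0)$, so $\lambda(\Lambda)=1$, as for $\mathbb Z$, while $\lambda(\Lambda^*)=2/\sqrt3$. For $\delta\le\sqrt3/6$ and $g$ generating a dense subgroup, the return set $S$ has $\varepsilon(S)=2\delta/\sqrt3>\delta$. Along $S$, the nonzero element $g$ of the hexagonal torus stays within $\delta$ of $0$, and no nonzero element of the circle does.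
\end{example}

To keep $\varepsilon(S)=\frac13$ while $\delta\to0$, the factor $2/\sqrt3$ has to be replaced by factors tending to infinity.

\section{Lattices with no short vectors in the lattice or in its dual}\label{sec:lattice}

Let $V_d$ be the volume of the unit ball of $\mathbb R^d$. In a fixed dimension the product $\lambda(\Lambda)\lambda(\Lambda^*)$ is bounded. Indeed, the open ball of radius $\lambda(\Lambda)/2$ injects into $\mathbb R^d/\Lambda$, so $V_d(\lambda(\Lambda)/2)^d\le\operatorname{vol}(\mathbb R^d/\Lambda)$; the same holds for $\Lambda^*$, and the two volumes have product $1$ because the basis matrices are inverse transposes of each other. Hence $\lambda(\Lambda)\lambda(\Lambda^*)\le4V_d^{-2/d}$. The dimension must therefore grow, and what makes room is the fast decay of $V_d$.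

We need a family of lattices that is stable under duality and large enough for a counting argument. Preimages in $\mathbb Z^n$ of subspaces $C\subset\mathbb F_p^n$ form such a family: duality corresponds to $C\mapsto C^\perp$, which preserves the dimension when $\dim C=n/2$.

\begin{lemma}\label{lem:lattice}
For every $M\ge1$ there are $n$ and a lattice $\Lambda\subset\mathbb R^n$ with $\lambda(\Lambda)\ge1$ and $\lambda(\Lambda^*)\ge M$.
\end{lemma}

\begin{proof}
Let $R=\sqrt M$. For $n=2m$ we have $V_n=\pi^m/m!$, so $V_nR^n=(\pi M)^m/m!\to0$ as $m\to\infty$. Fix $n=2m$ with $V_nR^n<\frac12$.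

\emph{Short vectors.} For a prime $p$, call $v\in\mathbb Z^n$ \emph{short} if $0<|v|<R\sqrt p$, and let $N_p$ be the number of short vectors. The unit cubes centered at them have disjoint interiors and lie in the ball of radius $R\sqrt p+\sqrt n/2$. Therefore
\[
N_p\,p^{-m}\le V_n\Bigl(R+\frac{\sqrt n}{2\sqrt p}\Bigr)^n\longrightarrow V_nR^n\qquad(p\to\infty).
\]
Fix a prime $p>M$ with $N_pp^{-m}<\frac12$. Nonzero vectors of $p\mathbb Z^n$ have norm at least $p>R\sqrt p$, so every short vector has a nonzero reduction in $\mathbb F_p^n$.

\emph{A subspace avoiding them.} Let $\mathcal C$ be the set of $m$-dimensional subspaces of $\mathbb F_p^n$. The group $GL_n(\mathbb F_p)$ permutes $\mathcal C$ and is transitive on nonzero vectors, so the number $a$ of members of $\mathcal C$ that contain a given nonzero vector does not depend on the vector. Counting pairs (nonzero vector, subspace containing it) gives $a(p^n-1)=\#\mathcal C\cdot(p^m-1)$, so $a/\#\mathcal C=1/(p^m+1)<p^{-m}$. Let $C^\perp$ be the orthogonal of $C$ for the standard bilinear form on $\mathbb F_p^n$. The form is nondegenerate, so $\dim C^\perp=n-m=m$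 and $C^{\perp\perp}=C$; thus $C\mapsto C^\perp$ is a bijection of $\mathcal C$. The proportion of $C\in\mathcal C$ such that $C$ or $C^\perp$ contains the reduction of a short vector is at most $2N_pp^{-m}<1$. Fix $C$ for which neither does. For a subspace $D$ put $L_D=\{v\in\mathbb Z^n:v\bmod p\in D\}$, a lattice since $p\mathbb Z^n\subset L_D\subset\mathbb Z^n$. Then $\lambda(L_C)\ge R\sqrt p$ and $\lambda(L_{C^\perp})\ge R\sqrt p$.

\emph{The dual.} Let $\xi\in L_C^*$ and $\eta=p\xi$. Pairing $\xi$ with the vectors of $p\mathbb Z^n\subset L_C$ shows $\eta\in\mathbb Z^n$. For $v\in L_C$ we have $\langle\eta,v\rangle=p\langle\xi,v\rangle\in p\mathbb Z$, so $\eta\bmod p\in C^\perp$. Hence $pL_C^*\subset L_{C^\perp}$ and $\lambda(L_C^*)\ge R/\sqrt p$. Put $\Lambda=(R\sqrt p)^{-1}L_C$. Then $\lambda(\Lambda)\ge1$, and $\Lambda^*=R\sqrt p\,L_C^*$ has $\lambda(\Lambda^*)\ge R^2=M$.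
\end{proof}

\section{The counterexample}\label{sec:construction}

For $j\ge1$ let $\delta_j=2^{-j-1}$, and let $\Lambda_j\subset X_j=\mathbb R^{d_j}$ be given by Lemma~\ref{lem:lattice} with $M=2^j$, so that
\[
\lambda(\Lambda_j)\ge1,\qquad\delta_j\lambda(\Lambda_j^*)\ge\tfrac12,\qquad\delta_j\to0.
\]
Put $T_j=X_j/\Lambda_j$ and $T^{(J)}=T_1\times\dots\times T_J$, the trivial group for $J=0$. We shall choose $v_j\in X_j$, put $g_j=v_j+\Lambda_j$ and $g^{(J)}=(g_1,\dots,g_J)$, and define
\[
S_J=\{n\ge1:|ng_j|_j<\delta_j\text{ for all }j\le J\},\qquad S=\bigcap_{J\ge1}S_J .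
\]
If $g^{(J)}$ generates a dense subgroup of $T^{(J)}$, then $\varepsilon(S_J)=\frac13$ by Proposition~\ref{prop:return}. The difficulty is that one sequence must serve all the tori, and a decreasing intersection of sets with $\varepsilon=\frac13$ can be empty. The remedy has two parts. By compactness, a finite initial segment $S_J\cap[1,N_J]$ already handles all $\theta$ with $\|\theta\|_{\mathbb T}\ge1/J$, up to a small loss. And if $v_{J+1},v_{J+2},\dots$ are short enough, the later conditions remove nothing from that segment.

Put $N_0=1$. For $J=1,2,\dots$ we choose $v_J\in X_J$ and then an integer $N_J$ such that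
\begin{itemize}
\item[(C1)] $0<|v_J|<\delta_J/N_{J-1}$;
\item[(C2)] $g^{(J)}$ generates a dense subgroup of $T^{(J)}$;
\item[(C3)] $N_J>N_{J-1}$, and for every $\theta\in\mathbb T$ with $\|\theta\|_{\mathbb T}\ge1/J$ there is $n\in S_J\cap[1,N_J]$ with $\|n\theta\|_{\mathbb T}>\frac13-\frac1{4J}$.
\end{itemize}

\begin{lemma}\label{lem:choices}
Suppose $g^{(J-1)}$ generates a dense subgroup of $T^{(J-1)}$. There is a countable family of affine hyperplanes of $X_J$, each of the form $\{v:\langle\xi,v\rangle=c\}$ with $\xi\in\Lambda_J^*\setminus\{0\}$, such that \emph{(C2)} holds for every $v_J$ outside their union. If \emph{(C2)} holds, there is $N_J$ satisfying \emph{(C3)}.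
\end{lemma}

\begin{proof}
By (T2), condition (C2) fails exactly when a nontrivial character of $T^{(J)}$ vanishes at $g^{(J)}$. Write the character as $(\chi',\xi)$ with $\chi'$ a character of $T^{(J-1)}$ and $\xi\in\Lambda_J^*$. If $\xi=0$, then $\chi'$ is nontrivial and $\chi'(g^{(J-1)})\ne0$ by hypothesis. If $\xi\ne0$, vanishing means that $\langle\xi,v_J\rangle$ lies in the coset $-\chi'(g^{(J-1)})$ of $\mathbb Z$, which describes countably many hyperplanes. There are countably many pairs $(\chi',\xi)$.

If (C2) holds, then $\varepsilon(S_J)=\frac13$, so the open sets $\{\theta:\|n\theta\|_{\mathbb T}>\frac13-\frac1{4J}\}$, $n\in S_J$, cover the compact set $\{\theta:\|\theta\|_{\mathbb T}\ge1/J\}$. Take a finite subcover and let $N_J>N_{J-1}$ bound the integers $n$ that occur in it.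
\end{proof}

A countable union of hyperplanes has Lebesgue measure zero, so it does not cover the punctured ball in (C1). Hence the recursive choice is possible, and Theorem~\ref{thm:main} follows from the next proposition.

\begin{proposition}\label{prop:construction}
Let $(v_J)$ and $(N_J)$ satisfy \emph{(C1)--(C3)} for all $J\ge1$. Then $S$ is infinite and contains $1$. Let $(n_k)_{k\ge0}$ be its increasing enumeration, let $E$ be the $c_0$-sum of the $X_j$ and let $\Gamma=\{z\in E:z_j\in\Lambda_j\text{ for all }j\}$. Then $(n_k)$ and $G=E/\Gamma$ satisfy \emph{(a)} and \emph{(b)} of Theorem~\ref{thm:main}.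
\end{proposition}

\begin{proof}
By (C1), $|g_j|_j\le|v_j|<\delta_j$ for all $j$, so $1\in S$. If $n\le N_J$ and $j>J$, then $n\le N_{j-1}$ and $|ng_j|_j\le N_{j-1}|v_j|<\delta_j$. Hence $S_J\cap[1,N_J]\subset S$ for all $J\ge1$. Let $\theta\in\mathbb T\setminus\{0\}$. For each $J\ge1/\|\theta\|_{\mathbb T}$, condition (C3) gives $n\in S$ with $\|n\theta\|_{\mathbb T}>\frac13-\frac1{4J}$. Letting $J\to\infty$ gives $\sup_{n\in S}\|n\theta\|_{\mathbb T}\ge\frac13$. Since $\|n\theta\|_{\mathbb T}\le n\|\theta\|_{\mathbb T}$, a finite set has separation constant $0$, so $S$ is infinite. Its enumeration has $n_0=1$ and satisfies (a), and it is a Jamison sequence by (K1).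

Each $\Lambda_j$ is $1$-separated, and $v_j\notin\Lambda_j$ because $0<|v_j|<1$. By the definition of $S$, $\operatorname{dist}(n_kv_j,\Lambda_j)<\delta_j$ for all $k$, and $\delta_j\to0$. By Lemmas~\ref{lem:quotient} and~\ref{lem:glue}, $G$ is a separable abelian Banach--Lie group and $(G,(n_k))$ is not NSS, which is (b).
\end{proof}

\begin{remark}
By (K2), the group $G$ is not a linear Banach--Lie group. Its characters nevertheless separate points: if $z\in E\setminus\Gamma$, then $z_j\notin\Lambda_j=\Lambda_j^{**}$ for some $j$, and some $\xi\in\Lambda_j^*$ has $\langle\xi,z_j\rangle\notin\mathbb Z$. What fails is uniformity, since a character that detects the $j$-th coordinate involves a vector $\xi$ of length at least $2^j$.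
\end{remark}

\section{Sequences that are NSS for all Banach--Lie groups}\label{sec:char}

We prove Theorem~\ref{thm:char} by the cycle (i)$\Rightarrow$(ii)$\Rightarrow$(iv)$\Rightarrow$(iii)$\Rightarrow$(i). The first implication holds by Lemma~\ref{lem:quotient}.

\subsection{The $\ell^1$ model}

Consider data as in (iii): a $1$-separated subgroup $\Gamma\subset E$, a vector $x=y_0$, and vectors $y_k$ of norm at most $\delta$ with $n_kx-y_k\in\Gamma$. A bounded sequence $(y_k)$ is the same as a bounded linear map $\Phi:F=\ell^1\to E$ with $\Phi(e_k)=y_k$, and the relations say that $\Phi(\gamma_k)\in\Gamma$. We shall see that the separation of $\Gamma$ gives $\ker\Phi$ the property $(P_\delta)$; conversely, $(P_\delta)$ says exactly that the image of $\Gamma_0$ in $F/W$ is $1$-separated for the quotient norm multiplied by $\delta$. So $F/W_\delta$ is a universal configuration, and (iv) states that $x$ vanishes in it. If $\delta'<\delta$, then $(P_{\delta'})$ implies $(P_\delta)$, so $W_\delta\subset W_{\delta'}$, and the condition $e_0\in W_\delta$ persists when $\delta$ decreases.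

\begin{example}
Let $n_k=2^k$ and $\delta<\frac13$. Then $\gamma_0=0$, and $\gamma_{k+1}-2\gamma_k=2e_k-e_{k+1}\in\Gamma_0$ has norm $3$, so it lies in $W_\delta$ by $(P_\delta)$. By induction all $\gamma_k$ lie in $W_\delta$. Since $2^{-k}\gamma_k=e_0-2^{-k}e_k\to e_0$ and $W_\delta$ is closed, $e_0\in W_\delta$.
\end{example}

\begin{proof}[Proof of (ii)$\Rightarrow$(iv)]
Suppose (iv) fails, so $e_0\notin W_{1/m}$ for all $m\ge2$. Let $E_m=F/W_{1/m}$ with the norm $\|f+W_{1/m}\|=\frac1m\operatorname{dist}_{\ell^1}(f,W_{1/m})$, a separable Banach space. Let $\Gamma_m$ be the image of $\Gamma_0$ and $x_m$ the image of $e_0$. By $(P_{1/m})$, an element of $\Gamma_m$ of norm less than $1$ is zero, so $\Gamma_m$ is $1$-separated. We have $0<\|x_m\|\le\frac1m<1$, so $x_m\notin\Gamma_m$. Since $n_ke_0-\gamma_k=e_k$, we have $\operatorname{dist}(n_kx_m,\Gamma_m)\le\frac1m$ for all $k$. Lemma~\ref{lem:glue}, with indices $m\ge2$, produces a group $E/\Gamma$ for which (ii) fails.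
\end{proof}

\begin{proof}[Proof of (iv)$\Rightarrow$(iii)]
Let $e_0\in W_\delta$; we prove (iii) with the same $\delta$. Let $E,\Gamma,x$ be as in (iii), with $\operatorname{dist}(n_kx,\Gamma)<\delta$ for all $k$. Since $n_0=1$, there is $\gamma\in\Gamma$ with $\|x-\gamma\|<\delta$. Replacing $x$ by $x-\gamma$ changes neither the distances $\operatorname{dist}(n_kx,\Gamma)$ nor the conclusion, so we may assume $\|x\|<\delta$. Put $y_0=x$, and for $k\ge1$ choose $y_k$ with $\|y_k\|<\delta$ and $n_kx-y_k\in\Gamma$. Define $\Phi:F\to E$ by $\Phi(f)=\sum_kf_ky_k$. Then $\|\Phi(f)\|\le\delta\|f\|_1$ and $\Phi(\gamma_k)=n_kx-y_k\in\Gamma$, so $\Phi(\Gamma_0)\subset\Gamma$. Let $\gamma\in\Gamma_0$ satisfy $\delta\operatorname{dist}(\gamma,\ker\Phi)<1$, and pick $w\in\ker\Phi$ with $\delta\|\gamma-w\|_1<1$. Then $\|\Phi(\gamma)\|=\|\Phi(\gamma-w)\|<1$, so $\Phi(\gamma)=0$ because $\Gamma$ is $1$-separated. Thus the closed subspace $\ker\Phi$ has $(P_\delta)$, hence $e_0\in W_\delta\subset\ker\Phi$ and $x=\Phi(e_0)=0$.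
\end{proof}

\subsection{Reduction to an abelian Lie algebra}

Let $G$ be a Banach--Lie group. Its Lie algebra $\mathfrak g=T_eG$ is a Banach space, regarded as real, with a continuous bracket. Multiplying the norm by a constant, we may assume $\|[a,b]\|\le\|a\|\|b\|$, so that $\operatorname{ad}a=[a,\cdot\,]$ has operator norm at most $\|a\|$. We use three standard facts about $\exp:\mathfrak g\to G$.
\begin{itemize}
\item[(L1)] For $a\in\mathfrak g$, the map $t\mapsto\exp(ta)$ is the unique smooth homomorphism $\mathbb R\to G$ with derivative $a$ at $0$.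
\item[(L2)] $\exp$ is a local diffeomorphism at $0$.
\item[(L3)] $\exp(a)\exp(b)\exp(-a)=\exp(e^{\operatorname{ad}a}b)$ for $a,b\in\mathfrak g$.
\end{itemize}
If $g=\exp x$ and $g^{n_k}=\exp y_k$ with $x$ and $y_k$ small, then $\exp(n_kx)=\exp(y_k)$, but $n_kx$ need not lie in the ball where $\exp$ is injective, and we cannot conclude that $n_kx=y_k$. To compare the two vectors we want $\exp$ to be a homomorphism, so that the discrepancy $n_kx-y_k$ lies in a subgroup. This holds on an abelian subalgebra, and the first step is to find one that contains all the $y_k$.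

\begin{proof}[Proof of (iii)$\Rightarrow$(i)]
By (L2), fix $\rho\in(0,1]$ such that $\exp$ maps $B(0,\rho)$ homeomorphically onto an open subset of $G$. Let $\delta$ be as in (iii), $\eta=\rho\min(\frac14,\delta)$ and $U=\exp(B(0,\eta))$, an open neighborhood of $e$. Suppose $g^{n_k}\in U$ for all $k$, say $g^{n_k}=\exp(y_k)$ with $\|y_k\|<\eta$. Put $x=y_0$; then $g=\exp x$ because $n_0=1$.

\emph{The $y_k$ commute.} Fix $j,k$ and let $A=\operatorname{ad}y_j$, so $\|A\|\le\frac14$. The elements $\exp y_j$ and $\exp y_k$ are powers of $g$, so they commute, and (L3) gives $\exp(e^Ay_k)=\exp(y_k)$. Since $\|e^Ay_k\|\le e^{1/4}\rho/4<\rho$, injectivity on $B(0,\rho)$ gives $(e^A-1)y_k=0$. Write $e^A-1=h(A)A$ with $h(A)=\sum_{i\ge0}A^i/(i+1)!$. Then $\|h(A)-1\|\le\sum_{i\ge1}4^{-i}/i!=e^{1/4}-1<1$, so $h(A)$ is invertible and $[y_j,y_k]=Ay_k=0$.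

\emph{The exponential is a homomorphism on their span.} Let $\mathfrak a$ be the closed linear span of the $y_k$. The bracket is bilinear and continuous, so it vanishes on $\mathfrak a$. For $a,b\in\mathfrak a$ and real $s,t$, we have $e^{\operatorname{ad}(sa)}(tb)=tb$, so $\exp(sa)$ and $\exp(tb)$ commute by (L3). Hence $t\mapsto\exp(ta)\exp(tb)$ is a smooth homomorphism $\mathbb R\to G$. Its derivative at $0$ is $a+b$, because the differential of multiplication at $(e,e)$ is addition. By (L1), $\exp(a+b)=\exp(a)\exp(b)$.

\emph{Conclusion.} Let $\Gamma=\{a\in\mathfrak a:\exp a=e\}$, a subgroup of $\mathfrak a$. Its nonzero elements have norm at least $\rho$, by injectivity on $B(0,\rho)$. We have $\exp(n_kx-y_k)=g^{n_k}g^{-n_k}=e$, so $n_kx-y_k\in\Gamma$. For the norm $\rho^{-1}\|\cdot\|$ on the Banach space $\mathfrak a$, the group $\Gamma$ is $1$-separated and $\operatorname{dist}(n_kx,\Gamma)\le\rho^{-1}\|y_k\|<\delta$ for all $k$. By (iii), $x\in\Gamma$, that is, $g=e$.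
\end{proof}

The space $\mathfrak a$ depends on $g$ while $U$ must not. This is why (iii) asks for one $\delta$ valid for all pairs $(E,\Gamma)$.

\section{Growth of the ratios $n_{k+1}/n_k$}\label{sec:growth}

\subsection{Bounded ratios}

An element that stays small along $(n_k)$ without being trivial must travel, between two consecutive times, from a neighborhood of $0$ to a neighborhood of a nonzero point of $\Gamma$. Bounded ratios leave no time for this.

\begin{proof}[Proof of Theorem~\ref{thm:growth}(a)]
Let $C=\sup_kn_{k+1}/n_k$ and $\delta=1/(C+1)$. We verify condition (iii) of Theorem~\ref{thm:char}. Let $E,\Gamma,x$ be as there. Subtracting an element of $\Gamma$ from $x$ as in the proof of (iv)$\Rightarrow$(iii), we may assume $\|x\|<\delta$. Write $n_kx=\beta_k+y_k$ with $\beta_k\in\Gamma$, $\|y_k\|<\delta$, $\beta_0=0$ and $y_0=x$. If $\beta_k=0$, then $\|n_{k+1}x\|=\frac{n_{k+1}}{n_k}\|y_k\|<C\delta$, so $\|\beta_{k+1}\|<(C+1)\delta=1$ and $\beta_{k+1}=0$. By induction $\beta_k=0$ for all $k$, so $\|x\|=\|y_k\|/n_k<\delta/n_k\to0$ and $x=0$.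
\end{proof}

\subsection{Slowly growing ratios}

We now refine the choice of $v_J$ in Section~\ref{sec:construction}, keeping $\delta_j$, $\Lambda_j$, $T_j$, $S_J$, $S$ as there. Take $v_J=\tau_Jw_J$ with $w_J$ a unit vector fixed in advance and $\tau_J>0$ small. The point $nv_J$ moves along the line $tw_J$ with $t=n\tau_J$. It leaves the ball of radius $\delta_J$ when $t=\delta_J$, and it comes back near $\Lambda_J$ within a time $R_J$ that depends only on the torus and the direction. The resulting ratio of consecutive elements of $S$ is about $1+R_J/\delta_J$, whatever $\tau_J$ is. A small $\tau_J$ postpones this jump without making it larger, and we postpone it until $\varphi$ is large enough to allow it. The assumption $\varphi\ge2$ cannot be dropped at $k=0$, since $n_1/n_0\ge2$.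

\begin{proof}[Proof of Theorem~\ref{thm:growth}(b)]
\emph{Data fixed in advance.} For each $j\ge1$ choose a unit vector $w_j\in X_j$ with $\langle\xi,w_j\rangle\ne0$ for all $\xi\in\Lambda_j^*\setminus\{0\}$; it suffices to normalize a vector outside countably many hyperplanes through $0$. No nontrivial character of $T_j$ vanishes on $\{tw_j+\Lambda_j:t\in\mathbb R\}$, so this subgroup is dense by (T2). Lemma~\ref{lem:recurrence}, applied to $O=\{u:|u|_j<\delta_j/2\}$ and $u=t_0w_j+\Lambda_j$, gives $R_j\ge0$ such that
\begin{equation}\label{eq:line}
\text{for every }t_0\in\mathbb R\text{ there is }t\in[t_0,t_0+R_j]\text{ with }|tw_j+\Lambda_j|_j<\delta_j/2 .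
\end{equation}
Put $A_0=2$ and $A_j=2+2R_j/\delta_j$. Since $\varphi(k)\to\infty$, there is $k_j$ with $\varphi(k)\ge A_j$ for all $k\ge k_j$.

\emph{The recursion.} Put $N_0=1$, $D_0=0$, $L_0=1$ and $S_0=\{1,2,\dots\}$. Whenever $g^{(J)}$ generates a dense subgroup of $T^{(J)}$, Lemma~\ref{lem:recurrence}, applied to the multiples of $g^{(J)}$, the open set $\{u:|u_j|_j<\delta_j\text{ for all }j\le J\}$ and $u=ag^{(J)}$, gives an integer $L_J\ge1$ with
\begin{equation}\label{eq:gaps}
S_J\cap(a,a+L_J]\ne\emptyset\qquad\text{for every integer }a\ge0 .
\end{equation}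
This also holds for $J=0$. In particular $S_J$ is infinite. At step $J\ge1$, the objects $N_{J-1}$, $D_{J-1}$, $S_{J-1}$, $L_{J-1}$ are already determined. Let $v_J=\tau_Jw_J$ and $D_J=\delta_J/\tau_J$. The line $\mathbb Rw_J$ meets each hyperplane of Lemma~\ref{lem:choices} in one point, because $\langle\xi,w_J\rangle\ne0$, so (C2) holds for all but countably many $\tau_J>0$. Among these choose $\tau_J$ so small that
\begin{itemize}
\item[(G1)] $D_J>\max(N_{J-1},\,D_{J-1},\,A_{J-1}L_{J-1})$;
\item[(G2)] $S_{J-1}\cap[1,D_J/2)$ has at least $k_J$ elements.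
\end{itemize}
Condition (G2) can be met because $S_{J-1}$ is infinite. Then choose $N_J$ with (C3) and $L_J$ with \eqref{eq:gaps}. The inequality $D_J>N_{J-1}$ is (C1), so Proposition~\ref{prop:construction} applies: the enumeration $(n_k)$ of $S$ and the group $G$ satisfy Theorem~\ref{thm:main}. It remains to bound the ratios.

The sequence $(D_J)$ is increasing, and $D_J>N_{J-1}\ge J$. For $j>J$ and $n<D_{J+1}\le D_j$ we have $|ng_j|_j\le n\tau_j<\delta_j$. Therefore
\begin{equation}\label{eq:stable}
S\cap[1,D_{J+1})=S_J\cap[1,D_{J+1})\qquad(J\ge0).
\end{equation}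

\emph{Claim 1. If $J\ge1$ and $n\ge D_J/2$ is an integer, then $S_J\cap(n,A_Jn]\ne\emptyset$.} We look for a time at which the line is well inside the ball of $T_J$, and then for a nearby element of $S_{J-1}$. By \eqref{eq:line} there is $t\in[n\tau_J,n\tau_J+R_J]$ with $|tw_J+\Lambda_J|_J<\delta_J/2$. By \eqref{eq:gaps} with $a=\lfloor t/\tau_J\rfloor$, there is $m\in S_{J-1}$ with $t/\tau_J<m\le t/\tau_J+L_{J-1}$. By (G1) and $A_{J-1}\ge2$ we have $2L_{J-1}<D_J$, so $|m\tau_J-t|\le L_{J-1}\tau_J<\delta_J/2$. Hence $|mg_J|_J<\delta_J$ and $m\in S_J$. Moreover $m>t/\tau_J\ge n$, and since $n\ge D_J/2=\delta_J/(2\tau_J)$,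
\[
\frac mn\le1+\frac{R_J}{\tau_Jn}+\frac{L_{J-1}}n\le1+\frac{2R_J}{\delta_J}+\frac{2L_{J-1}}{D_J}<A_J .
\]

\emph{Claim 2. If $J\ge0$ and $n\ge1$ is an integer with $D_J/2\le n<D_{J+1}/2$, then $S\cap(n,A_Jn]\ne\emptyset$.} By \eqref{eq:stable} it suffices to find $m\in S_J\cap(n,A_Jn]$ with $m<D_{J+1}$. If $n\ge L_J$, then \eqref{eq:gaps} gives $m\in S_J$ with $n<m\le n+L_J\le2n<D_{J+1}$, and $2n\le A_Jn$. This covers $J=0$, where $L_0=1$. If $n<L_J$, then $J\ge1$, and Claim~1 gives $m\in S_J$ with $n<m\le A_Jn<A_JL_J<D_{J+1}$, the last inequality by (G1) at step $J+1$.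

\emph{Conclusion.} Let $k\ge0$. Since $D_0=0$ and $D_J$ increases to infinity, there is $J\ge0$ with $D_J/2\le n_k<D_{J+1}/2$, and Claim~2 gives $n_{k+1}\le A_Jn_k$. If $J=0$, then $A_0=2\le\varphi(k)$. If $J\ge1$, then by (G2) and \eqref{eq:stable} with $J-1$ in place of $J$, at least $k_J$ elements of $S$ are smaller than $D_J/2\le n_k$. Exactly $k$ elements of $S$ are smaller than $n_k$, so $k\ge k_J$ and $A_J\le\varphi(k)$. In both cases $n_{k+1}/n_k\le\varphi(k)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDG}
Catalin Badea, Vincent Devinck and Sophie Grivaux,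
\emph{Escaping a neighborhood along a prescribed sequence in Lie groups and Banach algebras},
arXiv:1905.09592 (2019).

\end{thebibliography}
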